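\title{Lipschitz functions need not be strongly dense in metric Sobolev spaces}

\begin{abstract}
On every metric measure space, Lipschitz functions are dense in energy in the Sobolev space $W^{1,p}$, and they are dense in norm when $W^{1,p}$ is reflexive. We show that density in norm fails in general. On the product of a Cantor set with an infinite-dimensional box in $\ell^1$, a compact space with a probability measure, an explicit function has distance $1$ from the Lipschitz functions in $W^{1,p}$ for every $p\in(1,\infty)$. For products of this kind, density holds exactly when the box is finite-dimensional; otherwise the quotient of $W^{1,p}$ by the closure of the Lipschitz functions contains $\ell^\infty/c_0$ isometrically. The function can be given a modulus of continuity arbitrarily close to Lipschitz, and the example can be transplanted to $\ell^1$ with a finite measure of full support.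
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Two kinds of density}

A \emph{metric measure space} $(X,d,\mathfrak m)$ is a complete and separable metric space $(X,d)$ with a Borel measure $\mathfrak m$ that is finite on bounded sets. We write $\mathrm{LIP}(X)$ for the real Lipschitz functions on $X$ and $\mathrm{LIP}_{bs}(X)$ for those with bounded support. The \emph{asymptotic Lipschitz constant} of a Lipschitz function $g$ is
\[
\mathrm{lip}_a(g)(z)=\inf_{r>0}\mathrm{Lip}\big(g|_{B_r(z)}\big),
\]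
where $B_r(z)$ is the open ball, and $\mathrm{lip}_a(g)(z)=0$ if $z$ is isolated. It is upper semicontinuous, hence Borel, and it records the slope of $g$ at small scales only. For a $C^1$ function on $\mathbb R^n$ with a norm, the mean value theorem shows that it is the dual norm of the differential.

Fix $p\in(1,\infty)$. A function $h\in L^p(\mathfrak m)$ belongs to the \emph{Sobolev space} $W^{1,p}(X)$ if there are $g_n\in\mathrm{LIP}_{bs}(X)$ with $g_n\to h$ in $L^p(\mathfrak m)$ and $\sup_n\|\mathrm{lip}_a(g_n)\|_{L^p(\mathfrak m)}<\infty$. Such an $h$ has a \emph{minimal weak upper gradient} $|Dh|\in L^p(\mathfrak m)$: it is the $\mathfrak m$-a.e.\ minimal function $G$ for which there are $g_n\in\mathrm{LIP}_{bs}(X)$ with $g_n\to h$ in $L^p(\mathfrak m)$ and $\mathrm{lip}_a(g_n)\rightharpoonup G'\le G$ weakly in $L^p(\mathfrak m)$. The norm is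
\[
\|h\|_{W^{1,p}(X)}=\Big(\|h\|_{L^p(\mathfrak m)}^p+\|\,|Dh|\,\|_{L^p(\mathfrak m)}^p\Big)^{1/p}.
\]
This space coincides with the other standard metric Sobolev spaces: Newtonian, test-plan and derivation-based. Constant sequences show that $\mathrm{LIP}_{bs}(X)\subseteq W^{1,p}(X)$ and $|Dg|\le\mathrm{lip}_a(g)$ for $g\in\mathrm{LIP}_{bs}(X)$.

The following fact is known, and we shall use it.
\begin{quote}
\emph{Density in energy.} For every $h\in W^{1,p}(X)$ there are $g_n\in\mathrm{LIP}_{bs}(X)$ with $g_n\to h$ and $\mathrm{lip}_a(g_n)\to|Dh|$ strongly in $L^p(\mathfrak m)$.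
\end{quote}
Density in energy says that the slopes of the approximants have the right size. \emph{Strong density}, that is, density for the norm of $W^{1,p}(X)$, asks for more: the slope $|D(h-g_n)|$ of the \emph{difference} must tend to zero. It is also known that strong density holds when $W^{1,p}(X)$ is reflexive, and the argument is short. A sequence $(g_n)$ as above is bounded in $W^{1,p}(X)$, so a subsequence converges weakly; the limit is $h$, because the inclusion into $L^p(\mathfrak m)$ is weakly continuous; and by Mazur's lemma, convex combinations of the $g_n$ converge to $h$ in norm. Since $W^{1,p}(X)$ is built from Lipschitz functions by a limiting procedure, one may hope that reflexivity is only a convenience here. The following question is posed in~\cite{AILP}.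

\begin{quote}
\emph{Is $\mathrm{LIP}_{bs}(X)$ dense in $W^{1,p}(X)$ for the norm $\|\cdot\|_{W^{1,p}(X)}$, for every metric measure space $(X,d,\mathfrak m)$ and every $p\in(1,\infty)$?}
\end{quote}
Equivalently, one may ask this for all Lipschitz functions that belong to $W^{1,p}(X)$; our negative results are proved for this larger class. The answer is no.

\subsection{The spaces}\label{sub:spaces}

Let $\mathbb N=\{1,2,\dots\}$. Throughout the paper, $(\varepsilon_i)$ and $(\delta_n)$ are sequences with
\begin{equation}\label{eq:standing}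
\varepsilon_i>0,\qquad S:=\sum_{i\ge1}\varepsilon_i<\infty,\qquad \delta_1>\delta_2>\dots>0,\qquad\delta_n\to0 .
\end{equation}

\emph{The Cantor factor.} Let $C=\{-1,1\}^{\mathbb N}$. For $c\ne c'$ put $d_C(c,c')=\delta_n$, where $n$ is the first index with $c_n\ne c_n'$, and put $d_C(c,c)=0$. This is an ultrametric, and since $(\delta_n)$ is strictly decreasing,
\begin{equation}\label{eq:cylinder}
d_C(c,c')<\delta_n\iff c_j=c_j'\ \text{ for all }j\le n .
\end{equation}
A \emph{cylinder of level $n$} is one of the $2^n$ subsets of $C$ obtained by fixing $c_1,\dots,c_n$. By \eqref{eq:cylinder} these cylinders are the open balls of radius $\delta_n$, and two of them are at distance at least $\delta_n$. As $\delta_n\to0$, the metric induces the product topology and $C$ is compact. Let $\nu$ be the uniform product probability on $C$.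

\emph{The box.} For $N\in\{0,1,2,\dots\}\cup\{\infty\}$ let $Q_N=\prod_{i\le N}[0,\varepsilon_i]$, the product being over all $i\in\mathbb N$ if $N=\infty$ and a single point if $N=0$, with the distance $d_1(x,y)=\sum_i|x_i-y_i|$. Since $d_1(x,y)\le\sum_{i\le n}|x_i-y_i|+\sum_{i>n}\varepsilon_i$ and $S<\infty$, this distance induces the product topology, so $Q_N$ is compact. Let $\mu$ be the product of the normalized Lebesgue measures.

\emph{The product.} Let
\[
X_N=C\times Q_N,\qquad d\big((c,x),(c',x')\big)=d_C(c,c')+d_1(x,x'),\qquad\mathfrak m=\nu\otimes\mu .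
\]
This is a compact metric space without isolated points, $\mathfrak m$ is a Borel probability measure, and $\mathrm{LIP}_{bs}(X_N)=\mathrm{LIP}(X_N)$.

\subsection{Results}

\begin{theorem}[Counterexample]\label{thm:main}
Suppose that $\delta_i/\varepsilon_i\to0$, for example $\varepsilon_i=2^{-i}$ and $\delta_i=4^{-i}$. Let $f(c,x)=\sum_{i\ge1}c_ix_i$ on $X_\infty$. Then for every $p\in(1,\infty)$ we have $f\in W^{1,p}(X_\infty)$, $|Df|=1$ $\mathfrak m$-a.e., and
\[
\inf_{g\in\mathrm{LIP}(X_\infty)}\|f-g\|_{W^{1,p}(X_\infty)}=1=\|\,|Df|\,\|_{L^p(\mathfrak m)} .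
\]
In particular, Lipschitz functions are not strongly dense in $W^{1,p}(X_\infty)$.
\end{theorem}

Within this family of spaces, the relation between the two sequences is immaterial for density; only the dimension of the box counts.

\begin{theorem}[Dichotomy]\label{thm:dichotomy}
Let $(\varepsilon_i)$, $(\delta_n)$ be any sequences satisfying \eqref{eq:standing}, and let $p\in(1,\infty)$. Then $\mathrm{LIP}(X_N)$ is strongly dense in $W^{1,p}(X_N)$ if and only if $N<\infty$. The quotient $W^{1,p}(X_\infty)/\overline{\mathrm{LIP}(X_\infty)}$ contains a linear isometric copy of $\ell^\infty/c_0$; in particular it is non-separable.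
\end{theorem}

One could suspect that the failure is due to a rough function or to a disconnected space. The last two results exclude both explanations.

\begin{theorem}[Regularity arbitrarily close to Lipschitz]\label{thm:modulus}
Let $\omega\colon(0,\infty)\to(0,\infty)$ be nondecreasing with $\omega(t)/t\to\infty$ as $t\downarrow0$. Then $(\varepsilon_i)$, $(\delta_i)$ can be chosen so that Theorem~\ref{thm:main} applies and
\[
|f(z)-f(z')|\le d(z,z')+4\,\omega\big(d(z,z')\big)\qquad\text{for all }z\ne z'\text{ in }X_\infty .
\]
\end{theorem}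

\begin{theorem}[Geodesic space, full support]\label{thm:ellone}
There is a finite Borel measure $\mathfrak M$ with full support on the Banach space $\ell^1$ such that, for every $p\in(1,\infty)$, the Lipschitz functions in $W^{1,p}(\ell^1,\mathfrak M)$ are not dense in it. One function $F$, the same for all $p$, belongs to $W^{1,p}(\ell^1,\mathfrak M)$ and has distance at least $1$ from them.
\end{theorem}

Section~\ref{sec:idea} shows the mechanism on two segments. Section~\ref{sec:tools} gives one tool to bound $|Dh|$ from above and one to bound it from below. Theorem~\ref{thm:main} and the case $N=\infty$ of Theorem~\ref{thm:dichotomy} are proved in Section~\ref{sec:infinite}, the case $N<\infty$ in Section~\ref{sec:finite}, and Theorems~\ref{thm:modulus} and~\ref{thm:ellone} in Sections~\ref{sec:modulus} and~\ref{sec:ellone}.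

\section{Two close segments, and how to multiply them}\label{sec:idea}

Let $Y=\{-1,1\}\times[0,\varepsilon]$ consist of two segments of length $\varepsilon$ at distance $\delta$: the distance between $(s,t)$ and $(s',t')$ is $|t-t'|$ if $s=s'$ and $\delta+|t-t'|$ otherwise. Let $\mathfrak m$ be the uniform probability on $Y$, and let $f(s,t)=st$, which has slope $+1$ on one segment and $-1$ on the other. A ball of radius at most $\delta$ lies in a single segment, so $\mathrm{lip}_a(f)=1$. The global Lipschitz constant, however, is at least $2\varepsilon/\delta$, as the points $(\pm1,\varepsilon)$ show.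

A function $g$ with a much smaller Lipschitz constant $L$ cannot imitate the slope of $f$. To measure this, correlate the slope with the sign $s$. For $f$ we get $\int s\,\partial_tf\,d\mathfrak m=1$. For $g$, the fundamental theorem of calculus on each segment gives
\[
\int s\,\partial_tg\,d\mathfrak m=\frac1{2\varepsilon}\Big(\big[g(1,\varepsilon)-g(-1,\varepsilon)\big]-\big[g(1,0)-g(-1,0)\big]\Big),
\]
and each bracket is at most $L\delta$ in absolute value. Therefore
\begin{equation}\label{eq:toy}
\|\partial_t(f-g)\|_{L^1(\mathfrak m)}\ge\int s\,\partial_t(f-g)\,d\mathfrak m\ge1-\frac{L\delta}{\varepsilon}.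
\end{equation}
On $Y$ itself $f$ is Lipschitz, so nothing is lost yet. To defeat every $L$ we need a single space that contains pairs of segments with $\delta_i/\varepsilon_i\to0$.

Placing the pairs side by side does not work. Suppose that each pair $Y_i$ is at positive distance from the others, that the total mass is finite and carried by the pairs, and that $f=st$ on each $Y_i$, with bounded lengths. Let $f_n$ equal $f$ on $Y_1,\dots,Y_n$ and $0$ elsewhere. Then $f_n$ is Lipschitz, and for $m>n$ the function $\mathrm{lip}_a(f_m-f_n)$ is bounded by the indicator of $\bigcup_{i>n}Y_i$. Letting $m\to\infty$ (Lemma~\ref{lem:relax}), $|D(f-f_n)|$ has the same bound, which tends to $0$ in $L^p$. Each scale must instead be present at almost every point, and this calls for a product: a point carries a sign $c_i$ and a coordinate $x_i\in[0,\varepsilon_i]$ for every $i$, and $f=\sum_ic_ix_i$. It remains to choose the distance so that $f$ is Sobolev.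

\emph{The signs cost nothing.} On $X_0=C$, a function of finitely many signs is Lipschitz and locally constant by \eqref{eq:cylinder}, so its asymptotic Lipschitz constant vanishes. These functions are uniformly dense in the continuous functions (Stone--Weierstrass), hence dense in $L^p(\nu)$. Thus $W^{1,p}(C)=L^p(\nu)$ with $|Dh|=0$ for all $h$, and Lipschitz functions are strongly dense; this is the case $N=0$ of Theorem~\ref{thm:dichotomy}. A Sobolev function may depend on the signs arbitrarily, while an $L$-Lipschitz function changes by at most $L\delta_k$ when $c_k$ is flipped.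

\emph{The slopes do not add up.} The dual of the $\ell^1$ norm is the $\ell^\infty$ norm. So the partial sum $f_n=\sum_{i\le n}c_ix_i$, with differential $(c_1,\dots,c_n,0,\dots)$, has slope $1$ for every $n$, and so does the remainder $f-f_n$, with differential $(0,\dots,0,c_{n+1},\dots)$. The partial sums converge in energy but not strongly. The box alone would not suffice, since $\sum_ix_i$ is itself $1$-Lipschitz on $Q_\infty$; it is the signs, through \eqref{eq:toy} in the $i$-th coordinate, that rule out every Lipschitz approximant.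

\section{Upper and lower bounds for $|Dh|$}\label{sec:tools}

\subsection{Upper bounds}

Since $|Dh|$ is a minimum, any approximating sequence bounds it from above.

\begin{lemma}\label{lem:relax}
Let $(X,d,\mathfrak m)$ be a metric measure space. Let $g_n\in\mathrm{LIP}_{bs}(X)$ with $g_n\to h$ in $L^p(\mathfrak m)$, and suppose that $\mathrm{lip}_a(g_n)\le G_n$ a.e., where $G_n\to G$ in $L^p(\mathfrak m)$. Then $h\in W^{1,p}(X)$ and $|Dh|\le G$ a.e.
\end{lemma}

\begin{proof}
The sequence $\mathrm{lip}_a(g_n)$ is bounded in $L^p(\mathfrak m)$, so $h\in W^{1,p}(X)$. Since $1<p<\infty$, a subsequence converges weakly to some $G'$. For every Borel set $A$ of finite measure, $\int_AG'\,d\mathfrak m=\lim\int_A\mathrm{lip}_a(g_n)\,d\mathfrak m\le\lim\int_AG_n\,d\mathfrak m=\int_AG\,d\mathfrak m$. Hence $G'\le G$ a.e., and $|Dh|\le G$ by minimality.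
\end{proof}

Since $\mathrm{lip}_a$ is subadditive and absolutely homogeneous, the lemma applied to sequences converging in energy gives $|D(h+h')|\le|Dh|+|Dh'|$ and $|D(\lambda h)|=|\lambda|\,|Dh|$. So $W^{1,p}(X)$ is a normed vector space.

On $X_N$, the approximating functions will depend on finitely many signs. Call a set $A\times Q_N$, with $A$ a cylinder of level $n$, a \emph{piece of level $n$}.

\begin{lemma}\label{lem:glue}
Let $g\colon X_N\to\mathbb R$ be bounded and Lipschitz on each piece of level $n$. Then $g$ is Lipschitz on $X_N$, and $\mathrm{lip}_a(g)(z)=\mathrm{lip}_a(g|_P)(z)$, where $P$ is the piece of level $n$ that contains $z$.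
\end{lemma}

\begin{proof}
Points $z,z'$ in different pieces have $d(z,z')\ge\delta_n$, so $|g(z)-g(z')|\le2\|g\|_\infty\delta_n^{-1}d(z,z')$. As there are finitely many pieces, $g$ is Lipschitz. By \eqref{eq:cylinder}, $B_r(z)\subseteq P$ for $r\le\delta_n$.
\end{proof}

\subsection{Lower bounds: partial derivatives}

A lower bound for $|Dh|$ must hold along every approximating sequence. It comes from a quantity that is dominated by $\mathrm{lip}_a$ on Lipschitz functions and, being linear, passes to weak limits: the partial derivative in the variable $x_i$. Fix $N\ge1$ and $i\le N$ (any $i\in\mathbb N$ if $N=\infty$). For $x\in Q_N$ and $t\in[0,\varepsilon_i]$, let $x^{i\to t}$ be $x$ with the $i$-th coordinate replaced by $t$. The measure $\mathfrak m$ is the product of $\varepsilon_i^{-1}dt$ in the variable $x_i$ with a probability in the remaining variables.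

\emph{Classical derivatives.} Let $h$ be continuous on $X_N$ and $L$-Lipschitz in $x_i$, meaning that $t\mapsto h(c,x^{i\to t})$ is $L$-Lipschitz for all $(c,x)$. By continuity in $t$, the upper and lower limits of the difference quotients in $x_i$ can be computed along rational increments, so they are Borel functions. The derivative $\partial_ih$ is thus Borel on a Borel domain. A Lipschitz function of one variable is differentiable a.e.\ and is the integral of its derivative, so by Fubini's theorem $\partial_ih$ exists $\mathfrak m$-a.e., with $|\partial_ih|\le L$. All this applies to $g\in\mathrm{LIP}(X_N)$, because moving $x_i$ by $t$ moves the point by distance $|t|$. For the same reason, the difference quotients at $z$ with $|t|<r$ are bounded by $\mathrm{Lip}(g|_{B_r(z)})$, and so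
\begin{equation}\label{eq:partial-lip}
|\partial_ig|\le\mathrm{lip}_a(g)\qquad\mathfrak m\text{-a.e.}
\end{equation}

\emph{Weak derivatives.} Let $\mathcal D_i$ be the set of Lipschitz functions on $X_N$ that vanish where $x_i\in\{0,\varepsilon_i\}$. For $h,u\in L^1(\mathfrak m)$, we say that $u$ is the \emph{weak derivative} $\partial_ih$ if
\begin{equation}\label{eq:weak}
\int h\,\partial_i\varphi\,d\mathfrak m=-\int u\,\varphi\,d\mathfrak m\qquad\text{for all }\varphi\in\mathcal D_i .
\end{equation}
The weak derivative is unique. Indeed, suppose $\int u\varphi\,d\mathfrak m=0$ for all $\varphi\in\mathcal D_i$, and take $\varphi=\eta\Phi$ with $\eta=x_i(\varepsilon_i-x_i)$ and $\Phi$ Lipschitz. Lipschitz functions form an algebra that contains the constants and separates points, so they are uniformly dense in the continuous functions. The signed measure $u\eta\,\mathfrak m$ therefore vanishes, and $u=0$ a.e.\ since $\eta>0$ a.e. By uniqueness, $\partial_i$ is linear. Moreover, if $h$ is continuous and $L$-Lipschitz in $x_i$, its classical derivative is the weak one: on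 each segment $t\mapsto(c,x^{i\to t})$ the product $h\varphi$ is Lipschitz and vanishes at both ends, so $h\,\partial_i\varphi+\varphi\,\partial_ih$ has integral zero on the segment, and Fubini's theorem gives \eqref{eq:weak}.

\begin{lemma}\label{lem:partial}
If $h\in W^{1,p}(X_N)$, then the weak derivative $\partial_ih$ exists, belongs to $L^p(\mathfrak m)$, and satisfies $|\partial_ih|\le|Dh|$ a.e.
\end{lemma}

\begin{proof}
By density in energy, choose Lipschitz $g_n\to h$ with $\mathrm{lip}_a(g_n)\to|Dh|$ in $L^p(\mathfrak m)$. By \eqref{eq:partial-lip} the sequence $(\partial_ig_n)$ is bounded in $L^p(\mathfrak m)$; since $p>1$, along a subsequence $\partial_ig_n\rightharpoonup u$ weakly. For $\varphi\in\mathcal D_i$ the functions $\varphi$ and $\partial_i\varphi$ are bounded and $\mathfrak m$ is finite, so \eqref{eq:weak} for $g_n$ passes to the limit and $u=\partial_ih$. For every Borel set $A$,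
\[
\int_A|u|\,d\mathfrak m=\lim_n\int_A\mathrm{sgn}(u)\,\partial_ig_n\,d\mathfrak m\le\lim_n\int_A\mathrm{lip}_a(g_n)\,d\mathfrak m=\int_A|Dh|\,d\mathfrak m ,
\]
hence $|u|\le|Dh|$ a.e.
\end{proof}

\section{The infinite-dimensional box}\label{sec:infinite}

In this section $X=X_\infty$. Two degrees of freedom give Theorem~\ref{thm:main} and the embedding of $\ell^\infty/c_0$ at once: we weight the $i$-th term by a coefficient $a_i$, and we pair the coordinate $x_i$ with a sign $c_{k(i)}$ that need not have the same index. Let $k\colon\mathbb N\to\mathbb N$ satisfy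
\begin{equation}\label{eq:k}
\delta_{k(i)}/\varepsilon_i\to0\qquad(i\to\infty).
\end{equation}
For $a\in\ell^\infty$ set
\[
f_a(c,x)=\sum_{i\ge1}a_i\,c_{k(i)}\,x_i,\qquad f_{a,n}(c,x)=\sum_{i\le n}a_i\,c_{k(i)}\,x_i .
\]
Then $\|f_a-f_{a,n}\|_\infty\le\|a\|_\infty\sum_{i>n}\varepsilon_i\to0$, so $f_a$ is continuous; it depends linearly on $a$.

\begin{proposition}\label{prop:fa}
For every $p\in(1,\infty)$ and $a\in\ell^\infty$ we have $f_a\in W^{1,p}(X)$, $|Df_a|=\|a\|_\infty$ a.e., and
\[
\inf_{g\in\mathrm{LIP}(X)}\|f_a-g\|_{W^{1,p}(X)}=\limsup_{i\to\infty}|a_i| .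
\]
\end{proposition}

The core of the proof is the lower bound for the distance. As on the two segments, we correlate a slope with a sign. By Lemma~\ref{lem:partial} this makes sense for every Sobolev function:
\[
T_i(h)=\int c_{k(i)}\,\partial_ih\,d\mathfrak m,\qquad h\in W^{1,p}(X),\quad i\in\mathbb N .
\]

\begin{lemma}\label{lem:T}
Each $T_i$ is linear, and $|T_i(h)|\le\|h\|_{W^{1,p}(X)}$ for all $h\in W^{1,p}(X)$. If $g$ is $L$-Lipschitz, then $|T_i(g)|\le L\,\delta_{k(i)}/\varepsilon_i$.
\end{lemma}

\begin{proof}
Linearity is that of $\partial_i$. By Lemma~\ref{lem:partial} and $\mathfrak m(X)=1$,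
\[
|T_i(h)|\le\|\partial_ih\|_{L^1(\mathfrak m)}\le\|\,|Dh|\,\|_{L^1(\mathfrak m)}\le\|\,|Dh|\,\|_{L^p(\mathfrak m)}\le\|h\|_{W^{1,p}(X)} .
\]
Let $g$ be $L$-Lipschitz and write $k=k(i)$. The weak derivative of $g$ is the classical one. Integrating first in $x$ gives $T_i(g)=\int_Cc_k\,b(c)\,d\nu(c)$, where $b(c)$ is the mean slope on the fiber over $c$; by the fundamental theorem of calculus on the segments in direction $x_i$,
\[
b(c)=\int_{Q_\infty}\partial_ig(c,x)\,d\mu(x)=\frac1{\varepsilon_i}\int_{Q_\infty}\big[g(c,x^{i\to\varepsilon_i})-g(c,x^{i\to0})\big]\,d\mu(x).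
\]
The second expression contains values of $g$ and no derivatives, so the Lipschitz bound in the variable $c$ applies to it. Let $\tau\colon C\to C$ flip the $k$-th coordinate and fix the others. Then $d_C(c,\tau c)=\delta_k$, so $|g(c,y)-g(\tau c,y)|\le L\delta_k$ for every $y\in Q_\infty$, and using this at both endpoints,
\[
|b(c)-b(\tau c)|\le 2L\delta_k/\varepsilon_i .
\]
The map $\tau$ preserves $\nu$ and $(\tau c)_k=-c_k$, so $\int_Cc_k\,b(c)\,d\nu=-\int_Cc_k\,b(\tau c)\,d\nu$. Averaging the two expressions,
\[
|T_i(g)|=\Big|\frac12\int_Cc_k\,\big(b(c)-b(\tau c)\big)\,d\nu(c)\Big|\le\frac{L\delta_k}{\varepsilon_i}.\qedhere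
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fa}]
\emph{Step 1: $f_a\in W^{1,p}(X)$ and $|Df_a|\le\|a\|_\infty$.} Let $K=\max_{i\le n}k(i)$. On a piece of level $K$ the signs $c_{k(i)}$, $i\le n$, are constant, so for two of its points
\[
|f_{a,n}(c,x)-f_{a,n}(c',x')|\le\sum_{i\le n}|a_i|\,|x_i-x_i'|\le\|a\|_\infty\,d_1(x,x').
\]
This is where the $\ell^1$ distance is used: the bound does not grow with $n$. By Lemma~\ref{lem:glue}, $f_{a,n}$ is Lipschitz and $\mathrm{lip}_a(f_{a,n})\le\|a\|_\infty$. Since $f_{a,n}\to f_a$ uniformly, Lemma~\ref{lem:relax} with $G_n=G=\|a\|_\infty$ gives the claim.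

\emph{Step 2: $|Df_a|\ge\|a\|_\infty$.} The function $f_a$ is continuous and affine in $x_i$ with slope $a_ic_{k(i)}$. So $\partial_if_a=a_ic_{k(i)}$ in the weak sense, and Lemma~\ref{lem:partial} gives $|Df_a|\ge|a_i|$ a.e.\ for each of the countably many $i$.

\emph{Step 3: the distance is at most $\limsup_i|a_i|$.} We have $f_a-f_{a,n}=f_{a^{(n)}}$, where $a^{(n)}_i=0$ for $i\le n$ and $a^{(n)}_i=a_i$ for $i>n$. Step~1 applied to $a^{(n)}$ gives
\[
\|f_a-f_{a,n}\|_{W^{1,p}(X)}^p\le\|f_a-f_{a,n}\|_\infty^p+\sup_{i>n}|a_i|^p\ \longrightarrow\ \limsup_{i\to\infty}|a_i|^p .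
\]

\emph{Step 4: the distance is at least $\limsup_i|a_i|$.} By Step~2, $T_i(f_a)=\int a_ic_{k(i)}^2\,d\mathfrak m=a_i$. Let $g$ be $L$-Lipschitz. By Lemma~\ref{lem:T}, for every $i$,
\[
\|f_a-g\|_{W^{1,p}(X)}\ge|T_i(f_a)-T_i(g)|\ge|a_i|-L\,\delta_{k(i)}/\varepsilon_i .
\]
Now $g$, and with it $L$, is fixed while $i\to\infty$. By \eqref{eq:k}, used only here, $\|f_a-g\|_{W^{1,p}(X)}\ge\limsup_i|a_i|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $k(i)=i$ and $a=(1,1,\dots)$ in Proposition~\ref{prop:fa}; condition \eqref{eq:k} is the hypothesis $\delta_i/\varepsilon_i\to0$.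
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy} for $N=\infty$]
Since $\delta_n\to0$, we can choose $k(i)$ with $\delta_{k(i)}\le\varepsilon_i/i$, and \eqref{eq:k} holds. The norm of the class of $f_a$ in the quotient is the distance from $f_a$ to $\mathrm{LIP}(X)$, which is $\limsup_i|a_i|$ by Proposition~\ref{prop:fa}. This is also the norm of $a+c_0$ in $\ell^\infty/c_0$: for $b\in c_0$ we have $\|a-b\|_\infty\ge\limsup_i|a_i-b_i|=\limsup_i|a_i|$, and the truncations $b=(a_1,\dots,a_n,0,\dots)$ attain this value in the limit. Hence the linear map $a\mapsto f_a+\overline{\mathrm{LIP}(X)}$ has kernel $c_0$ and induces a linear isometry of $\ell^\infty/c_0$ into the quotient. In particular the quotient is nonzero, so $\mathrm{LIP}(X)$ is not dense. Finally, $\ell^\infty/c_0$ is non-separable: index the coordinates by $\mathbb Q$; the indicators of the sets $\{q\in\mathbb Q:q<t\}$, $t\in\mathbb R$, differ pairwise at infinitely many coordinates, so their classes are at mutual distance $1$.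
\end{proof}

\begin{remark}
Reflexivity fails on $X$, as it must, and one sees how. Since $|f_a|\le S\|a\|_\infty$ and $|Df_a|=\|a\|_\infty$, we have $\|a\|_\infty\le\|f_a\|_{W^{1,p}(X)}\le(1+S^p)^{1/p}\|a\|_\infty$, so $W^{1,p}(X)$ contains a closed subspace isomorphic to $\ell^\infty$. In these terms, the map $T=(T_i)_i\colon W^{1,p}(X)\to\ell^\infty$ has norm at most $1$, satisfies $T(f_a)=a$, and sends $\mathrm{LIP}(X)$ into $c_0$.
\end{remark}

\begin{remark}
Replace $d_1$ by the $\ell^2$ distance on $Q_\infty$. Step~1 then gives $\mathrm{lip}_a(f_{a,n})\le\|a\|_{\ell^2}$ by the Cauchy--Schwarz inequality, so it applies to $a\in\ell^2$, and Step~3 bounds $|D(f_a-f_{a,n})|$ by the tail $\|a^{(n)}\|_{\ell^2}\to0$. These $f_a$ are strong limits of Lipschitz functions. The counterexample exploits the fact that tails need not be small in $\ell^\infty$.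
\end{remark}

\section{Finite-dimensional boxes}\label{sec:finite}

Let $1\le N<\infty$; the case $N=0$ was settled in Section~\ref{sec:idea}. We have to approximate $h\in W^{1,p}(X_N)$ in norm, and the difficulty is that $|D(h-g)|$ is defined only through relaxation. The plan is to approximate $h$ and its $N$ partial derivatives in $L^p(\mathfrak m)$ by a class of functions whose asymptotic Lipschitz constant is controlled by the partial derivatives. This yields the converse of Lemma~\ref{lem:partial}, and with it the convergence in norm.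

Let $\mathcal S$ be the set of functions $g(c,x)=\sum_A\mathbf 1_A(c)\,\psi_A(x)$, where $A$ ranges over the cylinders of some level $m$ and each $\psi_A$ is the restriction to $Q_N$ of a $C^1$ function on $\mathbb R^N$.

\begin{lemma}\label{lem:S}
Every $g\in\mathcal S$ is Lipschitz, and $\mathrm{lip}_a(g)\le\max_{i\le N}|\partial_ig|$ a.e.
\end{lemma}

\begin{proof}
Let $U\subseteq Q_N$ be convex and $\psi=\psi_A$. For $x',x''\in U$ the mean value theorem gives a point $\xi\in U$ with
\[
|\psi(x')-\psi(x'')|=\Big|\sum_{i\le N}\partial_i\psi(\xi)\,(x_i'-x_i'')\Big|\le\max_{i\le N}|\partial_i\psi(\xi)|\;d_1(x',x'').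
\]
With $U=Q_N$, this shows that $g$ is Lipschitz on each piece, hence on $X_N$ by Lemma~\ref{lem:glue}. With $U$ the $d_1$-ball of radius $r$ around $x$ in $Q_N$ and $r\downarrow0$, it gives $\mathrm{lip}_a(g)(c,x)\le\max_i|\partial_i\psi_A(x)|$ for $c\in A$, by Lemma~\ref{lem:glue} and the continuity of $\partial_i\psi_A$.
\end{proof}

Let $\Omega$ be the interior of $Q_N$; the measure $\mu$ is a multiple of Lebesgue measure on it. Recall that the Euclidean Sobolev space $W^{1,p}(\Omega)$ consists of the $v\in L^p(\mu)$ for which there are $v_1,\dots,v_N\in L^p(\mu)$ with $\int v\,\partial_i\psi\,d\mu=-\int v_i\psi\,d\mu$ for all $\psi\in C_c^\infty(\Omega)$. Recall also that restrictions of smooth functions on $\mathbb R^N$ are dense in it: if $x_0$ is the center of the box and $\lambda\uparrow1$, the dilates $v(x_0+\lambda(x-x_0))$ converge to $v$ in $W^{1,p}(\Omega)$ and are Sobolev on a neighborhood of $Q_N$, where they can be mollified.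

\begin{lemma}\label{lem:approx}
For every $h\in W^{1,p}(X_N)$ there are $g_m\in\mathcal S$ with $g_m\to h$ and $\partial_ig_m\to\partial_ih$ in $L^p(\mathfrak m)$ for all $i\le N$.
\end{lemma}

\begin{proof}
We first average in $c$ to reduce to finitely many signs, then smooth in $x$.

\emph{Averaging.} For $u\in L^p(\mathfrak m)$ and a cylinder $A$ let $u_A(x)=\nu(A)^{-1}\int_Au(c,x)\,d\nu(c)$, and let $E_mu(c,x)=\sum_A\mathbf 1_A(c)\,u_A(x)$, the sum being over the cylinders of level $m$. By Jensen's inequality $|u_A(x)|^p\le\nu(A)^{-1}\int_A|u(c,x)|^p\,d\nu(c)$, so $u_A\in L^p(\mu)$ and $\|E_mu\|_{L^p(\mathfrak m)}\le\|u\|_{L^p(\mathfrak m)}$. If $u$ is $L$-Lipschitz, then $|E_mu-u|\le L\delta_m$ by \eqref{eq:cylinder}. Lipschitz functions are uniformly dense in the continuous functions, hence dense in $L^p(\mathfrak m)$, and therefore $E_mu\to u$ in $L^p(\mathfrak m)$ for every $u\in L^p(\mathfrak m)$.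

\emph{Averaging commutes with $\partial_i$.} Put $u_i=\partial_ih\in L^p(\mathfrak m)$ (Lemma~\ref{lem:partial}). For a cylinder $A$ and $\psi\in C_c^\infty(\Omega)$, the function $\varphi=\mathbf 1_A\psi$ is Lipschitz by Lemma~\ref{lem:S} and lies in $\mathcal D_i$, with $\partial_i\varphi=\mathbf 1_A\partial_i\psi$. Dividing \eqref{eq:weak} by $\nu(A)$ and using Fubini's theorem, $\int h_A\,\partial_i\psi\,d\mu=-\int(u_i)_A\,\psi\,d\mu$. Thus $h_A\in W^{1,p}(\Omega)$, with partial derivatives $(u_i)_A$.

\emph{Smoothing.} For each cylinder $A$ of level $m$ choose a smooth $\psi_A$ with $\|h_A-\psi_A\|_{L^p(\mu)}\le1/m$ and $\|(u_i)_A-\partial_i\psi_A\|_{L^p(\mu)}\le1/m$ for all $i\le N$. Let $g_m=\sum_A\mathbf 1_A\psi_A\in\mathcal S$. Then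
\[
\|E_mh-g_m\|_{L^p(\mathfrak m)}^p=\sum_A\nu(A)\,\|h_A-\psi_A\|^p_{L^p(\mu)}\le m^{-p},
\]
and the same identity with $(u_i)_A$ and $\partial_i\psi_A$ gives $\|E_mu_i-\partial_ig_m\|_{L^p(\mathfrak m)}\le1/m$. Since $E_mh\to h$ and $E_mu_i\to u_i$, the lemma follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy} for $1\le N<\infty$]
We first show that every $h\in W^{1,p}(X_N)$ satisfies
\begin{equation}\label{eq:max}
|Dh|\le\max_{i\le N}|\partial_ih|\qquad\text{a.e.}
\end{equation}
Take $g_m$ as in Lemma~\ref{lem:approx} and $G_m=\max_i|\partial_ig_m|$, $G=\max_i|\partial_ih|$. Then $\mathrm{lip}_a(g_m)\le G_m$ by Lemma~\ref{lem:S}, and $|G_m-G|\le\sum_{i\le N}|\partial_ig_m-\partial_ih|\to0$ in $L^p(\mathfrak m)$ because the sum is finite. Lemma~\ref{lem:relax} gives \eqref{eq:max}. Now apply \eqref{eq:max} to $h-g_m\in W^{1,p}(X_N)$: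
\[
|D(h-g_m)|\le\max_{i\le N}|\partial_ih-\partial_ig_m|\le\sum_{i\le N}|\partial_ih-\partial_ig_m|\ \longrightarrow\ 0\quad\text{in }L^p(\mathfrak m).
\]
Hence the Lipschitz functions $g_m$ converge to $h$ in $W^{1,p}(X_N)$.
\end{proof}

\begin{remark}
By Lemma~\ref{lem:partial}, equality holds in \eqref{eq:max}. It is instructive to run the averaging on $X_\infty$ with $f=\sum_ic_ix_i$. The mean of $c_i$ over a cylinder of level $m<i$ is zero, so $E_mf=\sum_{i\le m}c_ix_i$. For each fixed $i$, $\partial_i(f-E_mf)$ vanishes once $m\ge i$, but $\sup_i|\partial_i(f-E_mf)|=1$ for every $m$. Finiteness of $N$ is what turns convergence of each partial derivative into convergence of their maximum.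
\end{remark}

\section{The modulus of continuity of $f$}\label{sec:modulus}

Let $f=\sum_ic_ix_i$ on $X_\infty$, and $z=(c,x)$, $z'=(c',x')$. Writing $c_ix_i-c_i'x_i'=c_i(x_i-x_i')+(c_i-c_i')x_i'$, we get $|f(z)-f(z')|\le d(z,z')$ if $c=c'$, and
\begin{equation}\label{eq:modulus}
|f(z)-f(z')|\le d_1(x,x')+2\sum_{i\ge n}\varepsilon_i\qquad\text{if }d_C(c,c')=\delta_n,
\end{equation}
because then $c_i=c_i'$ for $i<n$. So regularity of $f$ needs the tails of $(\varepsilon_i)$ to be small at scale $\delta_n$, while Theorem~\ref{thm:main} needs $\varepsilon_n$ to be much larger than $\delta_n$. The hypothesis $\omega(t)/t\to\infty$ leaves room for both.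

\begin{proof}[Proof of Theorem~\ref{thm:modulus}]
Let $\delta_1=1$ and define $\varepsilon_n=\min\{\omega(\delta_n),\sqrt{\delta_n}\}>0$. Given $\delta_n$, choose $\delta_{n+1}\in(0,\delta_n/2)$ with $\sqrt{\delta_{n+1}}\le\varepsilon_n/2$. Then $\varepsilon_{n+1}\le\varepsilon_n/2$, so $\sum_{i\ge n}\varepsilon_i\le2\varepsilon_n$ and \eqref{eq:standing} holds. Also $\varepsilon_n/\delta_n=\min\{\omega(\delta_n)/\delta_n,\delta_n^{-1/2}\}\to\infty$, so Theorem~\ref{thm:main} applies. If $c=c'$ the estimate holds without the second term. If $d_C(c,c')=\delta_n$, then $\delta_n\le d(z,z')$, and \eqref{eq:modulus} and the monotonicity of $\omega$ give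
\[
|f(z)-f(z')|\le d(z,z')+4\varepsilon_n\le d(z,z')+4\omega(\delta_n)\le d(z,z')+4\omega\big(d(z,z')\big).\qedhere
\]
\end{proof}

For example, $\omega(t)=t\log(e+1/t)$ is admissible, since $\omega'(t)=\log(e+1/t)-(et+1)^{-1}>0$; the resulting $f$ is $\alpha$-H\"older for every $\alpha<1$. On the other side, \eqref{eq:modulus} shows that the hypothesis of Theorem~\ref{thm:main} cannot be dropped: for $\varepsilon_i=\delta_i=2^{-i}$ the last term is $4\delta_n$, and $f$ is $4$-Lipschitz. Strong density still fails on that space, but it is detected by pairing $x_i$ with a later sign $c_{k(i)}$, for instance $k(i)=2i$.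

\section{A measure of full support on $\ell^1$}\label{sec:ellone}

Let $(\varepsilon_i)$, $(\delta_i)$ and $f$ be as in Theorem~\ref{thm:main}, let $X=X_\infty$ and $f_n=\sum_{i\le n}c_ix_i$. We embed $X$ isometrically in $\ell^1$, a geodesic space since segments are geodesics, and add point masses on a dense set to obtain full support. The lower bound for the distance survives by restriction. The difficulty is to keep the extended function Sobolev: the approximants must now be Lipschitz on all of $\ell^1$, so they are steep in the gaps between the pieces of $X$. These steep regions shrink toward $X$, so each point mass meets only finitely many of them, and a small enough weight compensates.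

\begin{proof}[Proof of Theorem~\ref{thm:ellone}]
\emph{Embedding.} We realize $C$ as the set of branches of a weighted binary tree. Let $\mathcal W$ be the countable set of nonempty finite words in $\{-1,1\}$, let $(e_w)_{w\in\mathcal W}$ be the standard basis of $\ell^1(\mathcal W)$, and let $\alpha_m=(\delta_m-\delta_{m+1})/2>0$. Put $\iota(c)=\sum_{m\ge1}\alpha_me_{(c_1,\dots,c_m)}$. If $c,c'$ first differ at index $n$, their initial words of length $m$ coincide for $m<n$ and differ for $m\ge n$, so $\|\iota(c)-\iota(c')\|_1=2\sum_{m\ge n}\alpha_m=\delta_n$. Since $Q_\infty\subseteq\ell^1(\mathbb N)$, the map $(c,x)\mapsto(\iota(c),x)$ is an isometric embedding of $X$ into $E=\ell^1(\mathcal W)\oplus_1\ell^1(\mathbb N)$, the direct sum with norm $\|y\|_1+\|x\|_1$, which is isometrically isomorphic to $\ell^1$. We identify $X$ with its compact image $K\subseteq E$ and $\mathfrak m$ with its push-forward. Closed balls of $E$ are not compact, so $K$ has empty interior and $E\setminus K$ is dense. As $E$ is separable, there are points $q_1,q_2,\dots\in E\setminus K$ that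 form a dense subset of $E$.

\emph{Approximants.} Fix $n$ and let $r_n=\delta_n/6$. For $\sigma\in\{-1,1\}^n$ let $P_\sigma\subseteq K$ be the piece on which $(c_1,\dots,c_n)=\sigma$; different pieces are at distance at least $\delta_n$. On $P_\sigma$ the function $f_n$ agrees with the linear functional $(y,x)\mapsto\sum_{i\le n}\sigma_ix_i$, which is $1$-Lipschitz on $E$, and $|f_n|\le S$. Define on $E$
\[
G_\sigma(y,x)=\max\Big\{-S,\min\Big\{S,\sum_{i\le n}\sigma_ix_i\Big\}\Big\},\qquad
\chi_\sigma=\max\Big\{0,\min\Big\{1,2-\frac{\mathrm{dist}(\cdot,P_\sigma)}{r_n}\Big\}\Big\},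
\]
and $F_n=\sum_\sigma\chi_\sigma G_\sigma$. Here $G_\sigma$ is $1$-Lipschitz, bounded by $S$ and equal to $f_n$ on $P_\sigma$; the cutoff $\chi_\sigma$ is Lipschitz, equals $1$ where $\mathrm{dist}(\cdot,P_\sigma)\le r_n$ and vanishes where $\mathrm{dist}(\cdot,P_\sigma)\ge2r_n$. The following properties hold.
\begin{enumerate}
\item[(i)] $F_n\in\mathrm{LIP}_{bs}(E)$, as a finite sum of products of bounded Lipschitz functions that vanish at distance at least $2r_n$ from the bounded set $K$. Let $L_n$ be its Lipschitz constant.
\item[(ii)] The supports of the $\chi_\sigma$ are disjoint, since a common point of two of them would give two pieces at distance at most $4r_n<\delta_n$. Hence $|F_n|\le S$, and $F_n=G_\sigma$ on the open $r_n$-neighborhood of $P_\sigma$. It follows that $F_n|_K=f_n$ and that $\mathrm{lip}_a(F_n)\le1$ on $K$, the asymptotic Lipschitz constant being computed in $E$.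
\item[(iii)] For each $k$, since $\mathrm{dist}(q_k,K)>0$ and $r_n\to0$, there is $n_k$ with $2r_n<\mathrm{dist}(q_k,K)$ for $n\ge n_k$. For these $n$, $F_n$ vanishes on the open set $\{\mathrm{dist}(\cdot,K)>2r_n\}$, which contains $q_k$.
\end{enumerate}

\emph{Measure.} Let $M_k=\max(\{0\}\cup\{L_n:n<n_k\})$. By (i) and (iii), $\mathrm{lip}_a(F_n)(q_k)\le M_k$ for \emph{all} $n$. Put
\[
w_k=2^{-k}e^{-M_k},\qquad\mathfrak M=\mathfrak m+\sum_{k\ge1}w_k\,\Delta_{q_k},
\]
where $\Delta_q$ is the Dirac mass at $q$. The exponential beats every power of $M_k$, which lets one measure serve all $p$. The measure $\mathfrak M$ is finite, its support is closed and contains every $q_k$, so it is $E$, and the restriction of $\mathfrak M$ to $K$ is $\mathfrak m$.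

\emph{The function $F$.} Let $F=f$ on $K$ and $F=0$ on $E\setminus K$. By (ii),
\[
\int\mathrm{lip}_a(F_n)^p\,d\mathfrak M\le1+\sum_{k\ge1}2^{-k}e^{-M_k}M_k^p\le1+\sup_{t\ge0}t^pe^{-t}<\infty
\]
for all $n$. Moreover $F_n\to F$ in $L^p(\mathfrak M)$. On $K$ the convergence $f_n\to f$ is uniform. On the atoms, $F_n(q_k)=0$ for $n\ge n_k$, $|F_n|\le S$ and $\sum_kw_k<\infty$, so dominated convergence applies. By definition, $F\in W^{1,p}(E,\mathfrak M)$.

\emph{Restriction does not increase the norm.} Let $h\in W^{1,p}(E,\mathfrak M)$, and by density in energy take $h_n\in\mathrm{LIP}_{bs}(E)$ with $h_n\to h$ and $\mathrm{lip}_a(h_n)\to|Dh|$ in $L^p(\mathfrak M)$. The restrictions $h_n|_K$ are Lipschitz on $X$ and converge to $h|_K$ in $L^p(\mathfrak m)$. A ball of $X$ is contained in the ball of $E$ with the same center and radius, so $\mathrm{lip}_a(h_n|_K)\le\mathrm{lip}_a(h_n)$ on $K$. Lemma~\ref{lem:relax} on $X$, with $G_n=\mathrm{lip}_a(h_n)|_K$, gives $h|_K\in W^{1,p}(X)$ and $|D(h|_K)|\le|Dh|$ $\mathfrak m$-a.e.\ on $K$. Hence $\|h|_K\|_{W^{1,p}(X)}\le\|h\|_{W^{1,p}(E,\mathfrak M)}$.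

\emph{Conclusion.} Let $g\in W^{1,p}(E,\mathfrak M)$ be Lipschitz. Then $g|_K\in\mathrm{LIP}(X)$, and the previous step with $h=F-g$ and Theorem~\ref{thm:main} give
\[
\|F-g\|_{W^{1,p}(E,\mathfrak M)}\ge\|f-g|_K\|_{W^{1,p}(X)}\ge1 .\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{AILP}
Luigi Ambrosio, Toni Ikonen, Danka Lu\v{c}i\'c, Enrico Pasqualetto,
\emph{Metric Sobolev spaces I: equivalence of definitions},
arXiv:2404.11190 (2024).

\end{thebibliography}
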